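\title{An $(\omega,\omega)$-gap in the Wadge quasi-order on the real line}

\begin{abstract}
We show that the Borel subsets of the real line, ordered by continuous reducibility, contain an $(\omega,\omega)$-gap. The increasing side consists of finite unions of intervals, the decreasing side consists of locally finite unions of intervals, and no subset of the line, Borel or not, lies between them. The sets are coded by words in two letters, and reductions between them become walks of one word along another. The gap cannot be filled on any path-connected space, it transfers to every path-connected space that retracts onto a copy of the line, and its members are differences of two closed sets, which cannot be improved to open or closed sets.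
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $A\subseteq X$ and $B\subseteq X'$ be subsets of topological spaces. A \emph{reduction} of $A$ to $B$ is a continuous map $f\colon X\to X'$ with $A=f^{-1}(B)$; it translates the question ``is $x\in A$?'' into the question ``is $f(x)\in B$?''. For $A,B\subseteq\mathbb R$ we say that $A$ is \emph{Wadge reducible} to $B$, and write $A\le B$, if there is a reduction $f\colon\mathbb R\to\mathbb R$ of $A$ to $B$. The relation is reflexive and transitive, since reductions compose. We write $A<B$ if $A\le B$ and $B\not\le A$, we call $A$ and $B$ \emph{equivalent} if $A\le B\le A$, and we call the equivalence classes \emph{degrees}. The \emph{Wadge quasi-order} is the relation $\le$ on Borel subsets of $\mathbb R$. It compares topological complexity: if $B$ is open, closed or Borel, then so is every $A\le B$.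

For cardinals $\kappa,\lambda$, a \emph{$(\kappa,\lambda)$-gap} is a pair of sequences of Borel subsets of $\mathbb R$, a strictly increasing one $(A_\alpha)_{\alpha<\kappa}$ and a strictly decreasing one $(B_\beta)_{\beta<\lambda}$, such that $A_\alpha\le B_\beta$ for all $\alpha,\beta$, and such that no Borel set $C\subseteq\mathbb R$ is an \emph{interpolant}, that is, satisfies $A_\alpha\le C\le B_\beta$ for all $\alpha,\beta$. If one of the sequences is finite and nonempty, its last member is an interpolant. So among pairs of nonempty sequences, $(\omega,\omega)$ is the first case with any content. We answer the following question from \cite{IST}.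

\begin{quote}
Is there an $(\omega,\omega)$-gap in the Wadge quasi-order?
\end{quote}

The natural guess is no. In $\mathcal P(\omega)/\mathsf{fin}$, where $a\subseteq^* b$ means that $a\setminus b$ is finite, such gaps are known not to exist, and the reason is a diagonal argument. Given $a_n\subseteq^* b_m$ for all $n,m$, choose $k_n$ with $a_n\cap[k_n,\infty)\subseteq b_m$ for all $m\le n$, and let $c=\bigcup_n\bigl(a_n\cap[k_n,\infty)\bigr)$. Then $a_n\subseteq^* c$, and $c\setminus b_m\subseteq\bigcup_{n<m}(a_n\setminus b_m)$ is finite. The analogous move for reductions is to lay copies of the sets $A_n$ side by side. On a disjoint sum of lines this works at once. On a single line the copies have to be joined, and a reduction to $B_m$ must travel from the place where it handles $A_n$ to the place where it handles $A_{n+1}$, passing every point in between. The diagonal argument may ignore finitely many errors for each $m$; a reduction may ignore none. This difference is enough to produce a gap.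

\subsection*{The sets}
Let
\[
H=\bigcup_{k\in\mathbb Z}[2k,2k+1)=\{t\in\mathbb R:\lfloor t\rfloor\text{ is even}\}.
\]
A \emph{word} $w$ is a nonempty finite or infinite sequence of letters $u$ (up) and $d$ (down); its length is $\ell(w)\le\infty$. The \emph{indices} of $w$ are the integers $i$ with $0\le i\le\ell(w)$, and the $i$-th letter sits between the indices $i-1$ and $i$. The \emph{heights} of $w$ are given by $h_w(0)=0$ and $h_w(i)=h_w(i-1)\pm1$, with $+$ if the $i$-th letter is $u$ and $-$ if it is $d$. Thus $h_w(i)\equiv i\pmod 2$. Let $\psi_w\colon\mathbb R\to\mathbb R$ be the continuous function with $\psi_w(i)=h_w(i)+\frac12$ at indices $i$ that is affine between consecutive indices, constant on $(-\infty,0]$, and constant on $[\ell(w),\infty)$ if $w$ is finite. We extend $h_w$ to the whole line and define the set coded by $w$: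
\[
h_w=\lfloor\psi_w\rfloor\colon\mathbb R\to\mathbb Z,\qquad E_w=\psi_w^{-1}(H)=\{t\in\mathbb R: h_w(t)\text{ is even}\}.
\]
The gap is built from three finite words,
\[
V=u^4d^2u^3d^3u\,d^3,\qquad Y=u^4d^2u^3d,\qquad Z=u^2d^2 ,
\]
of lengths $16$, $10$ and $4$. Their heights at the ends and at the turning points are $0,4,2,5,2,3,0$ for $V$, then $0,4,2,5,4$ for $Y$, and $0,2,0$ for $Z$. Note that $Y$ is a prefix of $V$. Put
\[
W_m=VZ^mY\;V^2Z^mY\;V^3Z^mY\cdots,\qquad A_n=E_{V^n}\ \ (n\ge1),\qquad B_m=E_{W_m}\ \ (m\ge0).
\]
The factor $V^jZ^mY$ of $W_m$ is \emph{block} $j$ (Figure~\ref{fig:word}). Since $V$ and $Z$ return to their starting height, $Y$ gains $4$, and none of the three goes below its starting height, block $j$ starts at height $4(j-1)$ and all its heights are at least $4(j-1)$. We shall see in Section~\ref{sec:walks} that each $A_n$ is a finite union of intervals and each $B_m$ is a locally finite union of intervals.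

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.24cm,y=0.36cm]
\draw[gray] (0,0)--(47,0);
\draw[gray,dashed] (0,4)--(47,4);
\draw (0,0)--(4,4)--(6,2)--(9,5)--(12,2)--(13,3)--(16,0)--(18,2)--(20,0)--(24,4)--(26,2)--(29,5)--(30,4)--(34,8)--(36,6)--(39,9)--(42,6)--(43,7)--(46,4);
\draw[ultra thick] (0,0)--(4,4) (20,0)--(24,4) (30,4)--(34,8);
\foreach \x in {0,16,20,30,46} {\draw[gray] (\x,-0.3)--(\x,0.3); \node[below] at (\x,-0.3) {\small $\x$};}
\node[below] at (8,-0.3) {$V$}; \node[below] at (18,-1.6) {$Z$}; \node[below] at (25,-0.3) {$Y$}; \node[below] at (38,-0.3) {$V$};
\node[left] at (0,0) {\small $0$}; \node[left] at (0,4) {\small $4$};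
\end{tikzpicture}
\caption{Heights along the first $46$ letters of the word $W_1=VZY\,V^2ZY\cdots$, plotted against the index: the first block $VZY$ and the first copy of $V$ in the second block. The thick segments are the runs $u^4$, the only places where four equal letters follow each other. The second block starts at height $4$.}\label{fig:word}
\end{figure}

\begin{theorem}\label{thm:gap}
The sequence $(A_n)_{n\ge1}$ is strictly increasing, the sequence $(B_m)_{m\ge0}$ is strictly decreasing, $A_n\le B_m$ for all $n,m$, and no set $C\subseteq\mathbb R$, Borel or not, satisfies $A_n\le C\le B_m$ for all $n,m$. In particular, this is an $(\omega,\omega)$-gap.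
\end{theorem}

For subsets $A,B$ of a space $X$, write $A\le_XB$ if there is a reduction $X\to X$ of $A$ to $B$. Gaps for $\le_X$ on the Borel subsets of $X$ are defined as for $\mathbb R$. Let $\mathbb N=\{1,2,\dots\}$ carry the discrete topology.

\begin{theorem}\label{thm:more}
\leavevmode
\begin{enumerate}
\item[(1)] There are no path-connected topological space $X$ and set $C\subseteq X$ for which there are continuous maps $e_n\colon\mathbb R\to X$ and $f_m\colon X\to\mathbb R$ with $A_n=e_n^{-1}(C)$ and $C=f_m^{-1}(B_m)$ for all $n,m$. In contrast, on the disconnected space $\mathbb R\times\mathbb N$ such a set $C$ exists.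
\item[(2)] Let $X$ be path-connected and let $\iota\colon\mathbb R\to X$ and $r\colon X\to\mathbb R$ be continuous with $r\circ\iota=\mathrm{id}$; for example, such maps exist if $X=\mathbb R^d$ with $d\ge1$, or if $X$ is any nonzero real normed space. Then $(r^{-1}(A_n))_{n\ge1}$, $(r^{-1}(B_m))_{m\ge0}$ is an $(\omega,\omega)$-gap for $\le_X$ on the Borel subsets of $X$.
\item[(3)] All $A_n$, $B_m$ and their complements are differences of two closed sets. The open and the closed subsets of $\mathbb R$ together realize only finitely many degrees, so no gap can consist of such sets.
\end{enumerate}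
\end{theorem}

Section~\ref{sec:walks} turns reductions between the sets $E_w$ into walks along words. After that each of the three words has one job. The factor $Z^m$ is a toll that a continuous map on a compact interval cannot pay for all $m$ (Section~\ref{sec:toll}). The word $V$ is a counter that a walk cannot reuse, and $Y$ marks the end of a block and lifts the next one (Section~\ref{sec:heads}). Section~\ref{sec:nointerpolant} plays the toll against the counter, and Section~\ref{sec:rest} proves the remaining parts of Theorem~\ref{thm:more}.

\section{Reductions as walks}\label{sec:walks}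

We first describe $E_w$ directly. For an index $i$ of $w$ let $I_i=(i-\frac12,i+\frac12)$. The slopes of $\psi_w$ are $0$ and $\pm1$, so on $I_i$ the function $\psi_w$ stays within distance less than $\frac12$ of $h_w(i)+\frac12$. At the midpoint of two consecutive indices, $\psi_w$ is the average of its values at these indices, which is the larger of the two heights. Hence
\begin{equation}\label{eq:cells}
h_w=h_w(i)\ \text{ on } I_i,\qquad h_w\bigl(i+\tfrac12\bigr)=\max\bigl(h_w(i),h_w(i+1)\bigr),
\end{equation}
and $h_w$ is constant on $(-\infty,0]$ and, for finite $w$, on $[\ell(w),\infty)$. Since $h_w(i)\equiv i\pmod2$, the set $E_w$ contains $I_i$ for even $i$ and misses $I_i$ for odd $i$. The word only decides the fate of the boundary points: the point $i+\frac12$ joins its right neighbor $I_{i+1}$ if letter $i+1$ is $u$, and its left neighbor $I_i$ if that letter is $d$. For example,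
\[
E_u=(-\infty,\tfrac12),\qquad E_d=(-\infty,\tfrac12],\qquad E_{uu}=(-\infty,\tfrac12)\cup[\tfrac32,\infty).
\]
In particular $E_w$ is a locally finite union of intervals, hence Borel, and the union is finite if $w$ is finite. We also record a consequence of \eqref{eq:cells}:
\begin{equation}\label{eq:nearest}
\begin{array}{l}
\text{if $p\le q$ are indices and $y\in[p,q]$, then $h_w(y)=h_w(j)$}\\
\text{for some index $j\in[p,q]$ with $|y-j|\le\frac12$.}
\end{array}
\end{equation}

A reduction preserves membership, which is only the parity of the height. The first lemma shows that on a connected space the parity determines the height itself, up to one constant.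

\begin{lemma}\label{lem:height}
Let $X$ be a connected space and let $\varphi,\chi\colon X\to\mathbb R$ be continuous with $\lfloor\varphi(x)\rfloor\equiv\lfloor\chi(x)\rfloor\pmod2$ for all $x$. Then $\lfloor\varphi\rfloor-\lfloor\chi\rfloor$ is a constant even integer. In particular, if $f,g\colon X\to\mathbb R$ are continuous and $f^{-1}(E_v)=g^{-1}(E_w)$, then $h_v\circ f-h_w\circ g$ is a constant even integer.
\end{lemma}

\begin{proof}
Fix $x_0\in X$ and let $k=\lfloor\varphi(x_0)\rfloor$. For $x$ near $x_0$ we have $k-1<\varphi(x)<k+1$, so $\lfloor\varphi(x)\rfloor\in\{k-1,k\}$: near $x_0$ the floor stays or drops by one. The same holds for $\chi$. Therefore, near $x_0$, the function $\lfloor\varphi\rfloor-\lfloor\chi\rfloor$ differs from its value at $x_0$ by at most $1$. All its values are even, so it does not differ at all. A locally constant function on a connected space is constant. For the last sentence take $\varphi=\psi_v\circ f$ and $\chi=\psi_w\circ g$.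
\end{proof}

On a disconnected space the constant may change from one component to another. On the line it cannot, and a reduction of $E_v$ to $E_w$ must therefore follow the height profile of $v$ inside the height profile of $w$. The discrete trace of such a map is the following object.

\begin{definition}
A \emph{reading} of $v$ in $w$ is a map $\pi$ from the indices of $v$ to the indices of $w$ such that $|\pi(i+1)-\pi(i)|=1$ whenever $i,i+1$ are indices of $v$, and $h_w(\pi(i))-h_v(i)$ is a constant even integer $c$, the \emph{shift} of $\pi$.
\end{definition}

We call indices of $v$ \emph{times} and indices of $w$ \emph{positions}. A reading is a walk on $w$ that reads a letter $u$ of $v$ by stepping forward over a $u$ or backward over a $d$, and reads a letter $d$ by stepping forward over a $d$ or backward over a $u$. It may start at any even position.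

\begin{lemma}\label{lem:reading}
For words $v,w$ we have $E_v\le E_w$ if and only if there is a reading of $v$ in $w$. Moreover, if $e$ is a reduction of $E_v$ to $E_w$ with $e(\mathbb R)\subseteq[0,M]$, where $M$ is an index of $w$, then there is a reading with all values at most $M$.
\end{lemma}

\begin{proof}
Let $\pi$ be a reading with shift $c$. Define $e(i)=\pi(i)$ at indices $i$ of $v$, let $e$ be affine between consecutive indices, and constant on $(-\infty,0]$ and on $[\ell(v),\infty)$ if $v$ is finite. On $[i,i+1]$ the map $e$ takes values between two consecutive indices of $w$, where $\psi_w$ is affine. So $\psi_w\circ e$ and $\psi_v+c$ are both affine on $[i,i+1]$ and agree at the endpoints, and both are constant on the outer rays. Thus $\psi_w\circ e=\psi_v+c$, and since $H+c=H$ we get $E_v=e^{-1}(E_w)$.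

Conversely, let $e$ reduce $E_v$ to $E_w$. Replacing $e$ by $\max(e,0)$, and then by $\min(e,\ell(w))$ if $w$ is finite, does not change $\psi_w\circ e$. So we may assume $0\le e\le\ell(w)$; a map with values in $[0,M]$ is not altered by this. By Lemma~\ref{lem:height}, $h_w\circ e=h_v+c$ with $c$ even. Fix an index $i$ of $v$. On $I_i$ we have $h_w\circ e=h_v(i)+c$ by \eqref{eq:cells}, so by \eqref{eq:nearest}
\[
e(I_i)\subseteq\bigcup\bigl\{[j-\tfrac12,j+\tfrac12]: j \text{ an index of } w,\ h_w(j)=h_v(i)+c\bigr\}.
\]
The indices $j$ that occur all have the parity of $h_v(i)+c$, so these closed intervals are at distance at least $1$ from each other. The connected set $e(I_i)$ lies in exactly one of them; let $\pi(i)$ be its center. Then $h_w(\pi(i))=h_v(i)+c$. The point $i+\frac12$ lies in the closures of $I_i$ and of $I_{i+1}$, so by continuity $e(i+\frac12)$ is within $\frac12$ of both $\pi(i)$ and $\pi(i+1)$, and $|\pi(i+1)-\pi(i)|\le1$. The heights at these two positions differ, so $|\pi(i+1)-\pi(i)|=1$. Finally, if $e\le M$, then $\pi(i)\le e(i)+\frac12\le M+\frac12$, and $\pi(i)\le M$ because both are integers.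
\end{proof}

\begin{example}\label{ex:small}
(a) The only height-increasing step on the word $d$ goes from position $1$ to position $0$; reading $u$ along it has shift $-1$, which is odd. So $E_u\not\le E_d$, as it must be, since $E_d$ is closed and $E_u$ is not.

(b) The word $u^{n+1}$ has $n+2$ distinct heights and $u^n$ has $n+1$. So $E_{u^n}<E_{u^{n+1}}$; the reduction is the reading of a prefix, $\pi(i)=i$.

(c) The walk $0,1,2,1,0,1,2,1,0,\dots$ reads $Z^k$ in $u^2$ for every $k\ge1$. More generally, a walk standing in front of two letters $u$, or just behind two letters $d$, can read any number of copies of $Z$ and return to where it stood.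
\end{example}

\section{The toll $Z^m$ and a model case}\label{sec:toll}

By Example~\ref{ex:small}(c), copies of $Z$ in the word that is being read cost nothing. Copies of $Z$ in the word that is walked on are different: crossing $Z^m$ takes $4m$ steps and forces $2m$ height changes of size $2$. A continuous function on a compact interval can afford only boundedly many of these.

\begin{lemma}\label{lem:toll}
Let $\varphi\colon[0,1]\to\mathbb R$ be continuous. There is $m_0\ge1$ with the following property. If $m\ge m_0$, if $w$ is a word in which a factor $Z^m$ begins at index $p$, and if $g\colon[0,1]\to\mathbb R$ is continuous with $h_w\circ g-\lfloor\varphi\rfloor$ constant, then $g([0,1])$ does not contain $[p,p+4m]$.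
\end{lemma}

\begin{proof}
By uniform continuity there is $\delta>0$ such that $|t-t'|<\delta$ implies $|\varphi(t)-\varphi(t')|<1$, and hence $\bigl|\lfloor\varphi(t)\rfloor-\lfloor\varphi(t')\rfloor\bigr|\le1$. Choose $m_0$ with $2m_0\delta>1$. Let $m,w,p,g$ be as stated, and suppose $g(s)=p$ and $g(s')=p+4m$. Replacing $g(t),\varphi(t)$ by $g(1-t),\varphi(1-t)$, for which the same $\delta$ works, we may assume $s<s'$. Put $t_0=s$. Given $t_i\le s'$ with $g(t_i)=p+2i$ and $i<2m$, we have $g(t_i)<p+2(i+1)\le g(s')$, so the intermediate value theorem gives $t_{i+1}\in[t_i,s']$ with $g(t_{i+1})=p+2(i+1)$. The heights of $w$ at $p,p+2,\dots,p+4m$ alternate between $h_w(p)$ and $h_w(p)+2$. Therefore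
\[
\bigl|\lfloor\varphi(t_{i+1})\rfloor-\lfloor\varphi(t_i)\rfloor\bigr|=\bigl|h_w(p+2i+2)-h_w(p+2i)\bigr|=2,
\]
and so $t_{i+1}-t_i\ge\delta$ for all $i<2m$. Summing gives $2m\delta\le t_{2m}-t_0\le1$, contrary to the choice of $m_0$.
\end{proof}

The point is that $m_0$ depends on $\varphi$ alone, while $w$ and $g$ may vary with $m$. Here is the smallest situation in which this produces a jump between a decreasing sequence and its lower bounds.

\begin{example}\label{ex:model}
Let $T_m=du\,Z^mu^3$ for $m\ge0$. Its length is $4m+5$ and its heights are
\[
0,\ -1,\ 0,\ (1,2,1,0)^m,\ 1,\ 2,\ 3 .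
\]
The minimum $-1$ occurs only at index $1$, the maximum $3$ occurs only at index $4m+5$, and $Z^m$ occupies $[2,4m+2]$ between them.

\emph{The sets $E_{T_m}$ decrease strictly.} To read $T_{m+1}=du\,Z\,Z^mu^3$ in $T_m$, read $du$ forward, read the extra $Z$ on the spot as in Example~\ref{ex:small}(c), and read $Z^mu^3$ forward. Conversely, let $\pi$ read $T_m$ in $T_{m'}$ with $m<m'$. Both words have minimum $-1$ and maximum $3$, so the shift is $0$, and $\pi(1)=1$ and $\pi(4m+5)=4m'+5$. A distance $4m'+4$ cannot be covered in $4m+4$ steps.

\emph{Lower bounds are flatter.} Let $C\subseteq\mathbb R$ have reductions $f_m$ to $E_{T_m}$ for all $m$, and let $\theta=h_{T_0}\circ f_0$. We claim that $\theta$ does not take both values $-1$ and $3$. Suppose $\theta(x)=-1$ and $\theta(x')=3$. By Lemma~\ref{lem:height}, $h_{T_m}\circ f_m=\theta+c_m$, and $c_m=0$ because the left side has values in $[-1,3]$. By \eqref{eq:cells}, $f_m(x)\in(\frac12,\frac32)$ and $f_m(x')\ge4m+\frac92$. With $\gamma(t)=(1-t)x+tx'$, the image of $g=f_m\circ\gamma$ contains $[2,4m+2]$ for every $m$. This contradicts Lemma~\ref{lem:toll} for $\varphi=\psi_{T_0}\circ f_0\circ\gamma$.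
\end{example}

So every member of this sequence has heights that vary by $4$, while for every common lower bound they vary by at most $3$. In the words $W_m$ the same device is repeated infinitely often: each $W_m$ has unbounded heights, and every common lower bound of the $B_m$ will have bounded heights. To obtain a gap we need an increasing sequence below all $B_m$ whose upper bounds below $B_0$ all have unbounded heights.

\section{Heads and strict monotonicity}\label{sec:heads}

The increasing sequence lies below all $B_m$, so its heights must stay bounded, and the words $u^n$ of Example~\ref{ex:small}(b) are of no use. We want instead powers of one word of net height $0$ such that a walk reading these powers cannot use the same copy twice. Two things must be prevented. First, the walk should not be able to read a copy backward, as it does for $Z$. This is arranged by a marker that has no mirror image: a run $u^4$ in words that contain no run $d^4$. Second, the walk should not be able to return to a marker that it has used. The marker alone does not ensure this. For the word $u^4d^2u\,d^3$, the walk $0,1,2,3,4,3,2,3,2,1,0$ reads the whole word on the run $u^4$ and is back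 at its start, so all powers of this word are read in $u^4$. The word $V$ repairs this by climbing, after the marker, to height $5$, which the marker does not reach, and by never again being at height $4$ once its final descent has passed that height. Its heights are
\begin{equation}\label{eq:V}
\begin{array}{c|ccccccccccccccccc}
i&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15&16\\\hline
h_V(i)&0&1&2&3&4&3&2&3&4&5&4&3&2&3&2&1&0
\end{array}
\end{equation}
and the columns $i\le10$ are the heights of $Y$.

Call a word \emph{tame} if it is a finite or infinite concatenation of copies of $V$, $Y$, $Z$ in which no copy of $Y$ is immediately followed by a copy of $Z$. The words $V^n$ and $W_m$ are tame. Each of $V,Y,Z$ begins with $u$ and ends with $d$, so the maximal constant runs of a tame word are those of its factors: $u^4,d^2,u^3,d^3,u,d^3$ in $V$, then $u^4,d^2,u^3,d$ in $Y$, and $u^2,d^2$ in $Z$. Hence four equal consecutive letters occur only as the initial $u^4$ of a copy of $V$ or $Y$. We call these runs \emph{heads}, or \emph{$V$-heads} and \emph{$Y$-heads}. The \emph{start} of a head is the index at which it begins, and its \emph{base} is the height there. Block $j$ of $W_m$ contains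 $j$ $V$-heads followed by one $Y$-head, all with base $4(j-1)$.

\begin{lemma}\label{lem:heads}
Let $\pi$ be a reading of a tame word $v$ in a tame word $w$. Then $\pi$ maps the start of each head of $v$ to the start of a head of $w$, and if $s<s'$ are starts of heads of $v$, then $\pi(s)<\pi(s')$.
\end{lemma}

\begin{proof}
Let $s$ be the start of a head of $v$. At the times $s,\dots,s+4$ the height rises at each step, so the walk does not turn around: $\pi(i+2)=\pi(i)$ would give equal heights at times $i$ and $i+2$. So $\pi$ runs forward over four letters $u$ or backward over four letters $d$. The second option does not exist in $w$, and in the first the four letters form a head. Thus $\rho=\pi(s)$ is the start of a head and $\pi(s+4)=\rho+4$.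

It suffices to prove the second claim when $s'$ is the start of the next head after $s$. Measure heights in $v$ relative to time $s$ and heights in $w$ relative to position $\rho$; the reading preserves relative heights. Both heads begin a copy of the word $Y$, as $Y$ is a prefix of $V$. So the relative height at time $s+i$ and at position $\rho+i$ is $h_V(i)$ for $0\le i\le10$.

At the times $s+4,\dots,s+9$ the relative heights are $4,3,2,3,4,5$. None is $0$, so the walk avoids position $\rho$; it starts at $\rho+4$ and moves by unit steps, so it stays to the right of $\rho$. At time $s+9$ it is at a position of relative height $5$, and by \eqref{eq:V} no position among $\rho+1,\dots,\rho+8$ has this height. Hence $\pi(s+9)\ge\rho+9$ and $\pi(s+10)\ge\rho+8$.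

If $s$ starts a $Y$-head, then by tameness this $Y$ is followed by $V$ or $Y$, so $s'=s+10$ and $\pi(s')\ge\rho+8$. If $s$ starts a $V$-head, then $v$ reads $VZ^k$ from $s$ to $s'$ for some $k\ge0$, and the relative heights at the times $s+11,\dots,s'$ are $3,2,3,2,1,0$ followed by $(1,2,1,0)^k$. None is $4$, so the walk avoids position $\rho+4$ at these times. It was to the right of $\rho+4$ at time $s+10$, so $\pi(s')>\rho+4$. In both cases $\pi(s')>\rho=\pi(s)$.
\end{proof}

For the decreasing sequence we imitate Example~\ref{ex:model}. There the two ends of $Z^m$ were pinned by the extreme heights. Now they are pinned by heads: the base of a head identifies its block, the short word $Y$ forces $Y$-heads to go to $Y$-heads, and Lemma~\ref{lem:heads} keeps the preceding $V$-head on the other side of the toll. We allow the exponent of $Z$ to vary with the block, at no extra cost.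

\begin{lemma}\label{lem:blocks}
Let $k_1,k_2,\dots$ and $m$ be nonnegative integers, and let $v=VZ^{k_1}Y\,V^2Z^{k_2}Y\,V^3Z^{k_3}Y\cdots$. If there is a reading of $v$ in $W_m$, then $k_j\ge m$ for every $j$.
\end{lemma}

\begin{proof}
The word $v$ is tame. Call $V^jZ^{k_j}Y$ its block $j$; the heads in it have base $4(j-1)$. Let $\pi$ be a reading with shift $c$. By Lemma~\ref{lem:heads}, a head with base $4(j-1)$ goes to a head of $W_m$ with base $4(j-1)+c$. So $c=4r$ for an integer $r$, and heads of block $j$ of $v$ go to heads of block $j+r$ of $W_m$, for every $j$.

Fix $j$. Let $s$ be the start of the $Y$-head of block $j$ of $v$, and $\rho$ the start of the $Y$-head of block $j+r$ of $W_m$. We show $\pi(s)=\rho$. The $Y$-head is the last head of its block, so $\pi(s)\le\rho$. At time $s+10$ the first head of block $j+1$ of $v$ starts, so $\pi(s+10)$ is the start of a head of block $j+r+1$ of $W_m$. That block begins at $\rho+10$. Hence $\rho+10\le\pi(s+10)\le\pi(s)+10$, and $\pi(s)=\rho$.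

The last $V$-head of block $j$ of $v$ starts at $s_0=s-(16+4k_j)$. By Lemma~\ref{lem:heads}, $\pi(s_0)$ is the start of a head and $\pi(s_0)<\rho$. The last head of $W_m$ before $\rho$ starts at $\rho-(16+4m)$. Therefore
\[
16+4m\le\pi(s)-\pi(s_0)\le s-s_0=16+4k_j.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:order}
For $1\le n<n'$ and $0\le m<m'$ we have $A_n<A_{n'}$, $B_{m'}<B_m$ and $A_n\le B_m$.
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:reading} throughout. The word $V^n$ is a prefix of $V^{n'}$, so $A_n\le A_{n'}$. A reading of $V^{n'}$ in $V^n$ would, by Lemma~\ref{lem:heads}, map $n'$ heads injectively to $n$ heads, so $A_{n'}\not\le A_n$.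

Block $n$ of $W_m$ begins with $V^n$ at the even height $4(n-1)$. Reading $V^n$ forward from there gives $A_n\le B_m$.

Block $j$ of $W_{m+1}$ is $V^j\,Z\,Z^mY$. Read it in block $j$ of $W_m$ as follows: read $V^j$ forward, read the extra $Z$ by going up the first two letters of $Z^mY$, which are both $u$ also when $m=0$, and back down, and then read $Z^mY$ forward. The walk ends at the start of block $j+1$, so these pieces join to a reading with shift $0$. Thus $B_{m+1}\le B_m$, and $B_{m'}\le B_m$ by transitivity. Lemma~\ref{lem:blocks} with all $k_j=m$ shows that $W_m$ has no reading in $W_{m'}$, so $B_m\not\le B_{m'}$.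
\end{proof}

\section{There is no interpolant}\label{sec:nointerpolant}

It is instructive to see how the three obvious candidates fail.
\begin{itemize}
\item The limit from below, $VVV\cdots$, codes a set above every $A_n$. Its infinitely many heads have the same base, so by Lemma~\ref{lem:heads} a reading in $W_m$ would map them injectively into one block. The set is below no $B_m$.
\item The limit from above, $VZZZ\cdots$, is read in $V$: since $V$ ends with $d^2$, Example~\ref{ex:small}(c) applies at its last index. The coded set is below $A_1$, hence not above $A_2$.
\item The diagonal word $VZ^{k_1}Y\,V^2Z^{k_2}Y\cdots$ with $k_j\to\infty$ codes a set above every $A_n$, and $k_j\ge m$ for all but finitely many $j$. This would suffice in $\mathcal P(\omega)/\mathsf{fin}$. By Lemma~\ref{lem:blocks} the set is not below $B_m$ once $m>k_1$.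
\end{itemize}
An arbitrary set $C$ need not be coded by a word, so readings are not available for it. What remains is a height function: if $C$ reduces to $B_0$ by $f_0$, then $h_{W_0}\circ f_0$ plays the role of $h_w$, and by Lemma~\ref{lem:height} every other reduction $f_m$ yields the same function up to a constant. We show that this function is bounded if $C$ is below all $B_m$, and unbounded if $C$ is above all $A_n$.

\begin{proposition}\label{prop:bounded}
Let $X$ be path-connected, let $C\subseteq X$, and let $f_m\colon X\to\mathbb R$ be a reduction of $C$ to $B_m$ for each $m\ge0$. Then $\theta=h_{W_0}\circ f_0$ satisfies $|\theta(x)-\theta(x')|\le9$ for all $x,x'\in X$.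
\end{proposition}

\begin{proof}
Replacing $f_m$ by $\max(f_m,0)$ does not change $\psi_{W_m}\circ f_m$, so we may assume $f_m\ge0$. Since $X$ is connected, Lemma~\ref{lem:height} shows that $h_{W_m}\circ f_m-\theta$ is constant for each $m$.

Let $\gamma\colon[0,1]\to X$ be a path from $x$ to $x'$. Apply Lemma~\ref{lem:toll} to $\varphi=\psi_{W_0}\circ f_0\circ\gamma$, for which $\lfloor\varphi\rfloor=\theta\circ\gamma$. Fix $m\ge m_0$ and put $g=f_m\circ\gamma$. For $k\ge1$ let $p_k$ be the index of $W_m$ at which the factor $Z^m$ of block $k$ begins, and let $q_k=p_k+4m$. By Lemma~\ref{lem:toll}, the compact interval $g([0,1])=[a,b]\subseteq[0,\infty)$ contains no $[p_k,q_k]$.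

Let $n$ be the number of $k\ge1$ with $p_k<a$; it is finite because $p_k\to\infty$. Then $a\le p_{n+1}$, and so $b<q_{n+1}$, since otherwise $[p_{n+1},q_{n+1}]\subseteq[a,b]$. If $n=0$, then $[a,b]\subseteq[0,q_1]$, where $W_m$ reads $VZ^m$ and the heights lie in $[0,5]$. If $n\ge1$, then $[a,b]\subseteq[p_n,q_{n+1}]$, where $W_m$ reads $Z^m\,Y\,V^{n+1}\,Z^m$. Relative to the height $4(n-1)$ at $p_n$, the heights in these four factors lie in
\[
[0,2],\qquad[0,5],\qquad4+[0,5],\qquad4+[0,2],
\]
respectively, so all lie in $[0,9]$. By \eqref{eq:nearest}, in both cases $h_{W_m}$ varies by at most $9$ on $[a,b]$. Hence $h_{W_m}\circ g$ varies by at most $9$ on $[0,1]$, and so does $\theta\circ\gamma$, which differs from it by a constant.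
\end{proof}

The exponent $m$ was chosen after the path, but the bound $9$ does not depend on $m$, and it does not depend on $n$ because $V^{n+1}$ has heights in $[0,5]$ for every $n$. Path-connectedness enters twice: connectedness makes the height function unique up to a constant, and the path provides the compact interval required by Lemma~\ref{lem:toll}.

\begin{proposition}\label{prop:unbounded}
Let $X$ be a topological space, let $C\subseteq X$, let $f_0\colon X\to\mathbb R$ be a reduction of $C$ to $B_0$, and let $e_n\colon\mathbb R\to X$ be a reduction of $A_n$ to $C$ for each $n\ge1$. Then $\theta=h_{W_0}\circ f_0$ is unbounded.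
\end{proposition}

\begin{proof}
As before we may assume $f_0\ge0$. Suppose that $\theta$ is bounded. All heights in block $j$ of $W_0$ are at least $4(j-1)$, so $h_{W_0}(y)\to\infty$ as $y\to\infty$ by \eqref{eq:nearest}. Hence there is an integer $M\ge0$ with $f_0(X)\subseteq[0,M]$. For each $n$ the map $f_0\circ e_n$ reduces $A_n$ to $B_0$ and has values in $[0,M]$. By Lemma~\ref{lem:reading} there is a reading of $V^n$ in $W_0$ with all values at most $M$. By Lemma~\ref{lem:heads} it maps the starts of the $n$ heads of $V^n$ to $n$ distinct integers in $[0,M]$, so $n\le M+1$. This fails for $n=M+2$.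
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap} and of Theorem~\ref{thm:more}\textup{(1)}]
If $X$ is path-connected and $C$, $e_n$, $f_m$ are as in Theorem~\ref{thm:more}(1), then $h_{W_0}\circ f_0$ is bounded by Proposition~\ref{prop:bounded} and unbounded by Proposition~\ref{prop:unbounded}. This proves the first assertion of Theorem~\ref{thm:more}(1). Its case $X=\mathbb R$, together with Proposition~\ref{prop:order} and the fact that all $E_w$ are Borel, gives Theorem~\ref{thm:gap}.

For the second assertion let $X=\mathbb R\times\mathbb N$ and $C=\bigcup_{n}A_n\times\{n\}$. The map $e_n(t)=(t,n)$ reduces $A_n$ to $C$. Let $g_{n,m}$ reduce $A_n$ to $B_m$ and put $f_m(t,n)=g_{n,m}(t)$. This map is continuous because each $\mathbb R\times\{n\}$ is open, and $f_m(t,n)\in B_m$ if and only if $t\in A_n$, so $C=f_m^{-1}(B_m)$.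
\end{proof}

Thus path-connectedness cannot simply be dropped from the hypothesis. On $\mathbb R\times\mathbb N$ the $n$-th line may be sent to block $n$, and no toll has to be crossed in passing from one line to the next.

\section{Other spaces, and the complexity of the gap}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:more}\textup{(2)}]
The sets $r^{-1}(A_n)$ and $r^{-1}(B_m)$ are Borel in $X$ because $r$ is continuous. We first show that for $A,B\subseteq\mathbb R$,
\[
r^{-1}(A)\le_Xr^{-1}(B)\iff A\le B .
\]
If $f$ reduces $A$ to $B$, then $r\circ(\iota\circ f\circ r)=f\circ r$, so $(\iota\circ f\circ r)^{-1}(r^{-1}(B))=r^{-1}(f^{-1}(B))=r^{-1}(A)$. Conversely, if $k\colon X\to X$ reduces $r^{-1}(A)$ to $r^{-1}(B)$, then $(r\circ k\circ\iota)^{-1}(B)=\iota^{-1}(r^{-1}(A))=A$. By Proposition~\ref{prop:order} the two sequences are therefore strictly monotone and $r^{-1}(A_n)\le_Xr^{-1}(B_m)$.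

Suppose that $k_n$ reduces $r^{-1}(A_n)$ to a set $C\subseteq X$ and that $l_m$ reduces $C$ to $r^{-1}(B_m)$, for all $n,m$. Then $e_n=k_n\circ\iota$ and $f_m=r\circ l_m$ satisfy $e_n^{-1}(C)=\iota^{-1}(r^{-1}(A_n))=A_n$ and $f_m^{-1}(B_m)=C$, contrary to part (1).

A nonzero real normed space $X$ is path-connected by line segments. For $x\ne0$ the Hahn--Banach theorem provides a continuous linear functional $r$ with $r(x)=1$, and we take $\iota(t)=tx$. For $X=\mathbb R^d$ one may take the first coordinate axis and the projection onto it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}\textup{(3)}]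
We have
\[
H=\bigcup_{k\in\mathbb Z}[2k,2k+1]\setminus(2\mathbb Z+1),\qquad\mathbb R\setminus H=\bigcup_{k\in\mathbb Z}[2k-1,2k]\setminus2\mathbb Z ,
\]
and the two unions and the two sets of integers are closed. Preimages under the continuous map $\psi_w$ preserve closed sets and differences, so every $E_w=\psi_w^{-1}(H)$ and its complement are differences of two closed sets.

Let $U,U'\subseteq\mathbb R$ be open, nonempty and different from $\mathbb R$. We show $U\le U'$. Choose $y\in U'$ and $z\notin U'$, and suppose first that $z<y$. Let $p$ be the largest element of the nonempty compact set $[z,y]\setminus U'$, and let $\varepsilon=y-p>0$. Then $p\notin U'$ and $(p,p+\varepsilon]\subseteq U'$. The function $x\mapsto\operatorname{dist}(x,\mathbb R\setminus U)$ is continuous and vanishes exactly outside $U$, so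
\[
x\mapsto p+\min\bigl(\operatorname{dist}(x,\mathbb R\setminus U),\varepsilon\bigr)
\]
sends $\mathbb R\setminus U$ to $p$ and $U$ into $(p,p+\varepsilon]$. It reduces $U$ to $U'$. If $z>y$, apply this to $-U'$ and compose with $x\mapsto-x$. So all nonempty proper open sets are equivalent. A reduction of $A$ to $B$ also reduces $\mathbb R\setminus A$ to $\mathbb R\setminus B$, so all nonempty proper closed sets are equivalent. With $\emptyset$ and $\mathbb R$, the open and closed sets realize at most four degrees.

In a gap at least one of the two sequences is infinite: otherwise the last member of a nonempty one, or any Borel set if both are empty, is an interpolant. The members of a strictly monotone sequence have pairwise distinct degrees, so four degrees do not suffice.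
\end{proof}

\begin{thebibliography}{1}
\bibitem{IST} Daisuke Ikegami, Philipp Schlicht, Hisao Tanaka, \emph{Borel subsets of the real line and continuous reducibility}, arXiv:1709.04234 (2017).
\end{thebibliography}
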